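# Volume and action near a Zoll odd-symplectic form

## 1. A function on the torus, seen from $T^3$

Let $T^3=\mathbb R^3/\mathbb Z^3$ have coordinates $(x,y,\theta)$ and the orientation $d\theta\wedge dx\wedge dy$. Take a smooth function $S$ on the torus $T^2$ with coordinates $(x,y)$, and form
$$\Omega_S=dx\wedge dy+dS\wedge d\theta .$$
This 2-form is closed, and it vanishes nowhere because its $dx\wedge dy$ coefficient is $1$. On a 3-manifold such a form has a one-dimensional kernel at every point. Here the kernel is spanned by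
$$X=\partial_\theta+S_y\,\partial_x-S_x\,\partial_y .$$
Indeed $\iota_X(dx\wedge dy)=S_y\,dy+S_x\,dx=dS$. Also $dS(X)=S_xS_y-S_yS_x=0$, so $\iota_X(dS\wedge d\theta)=-dS$, and the sum is zero.

Which integral curves of $X$ close up after one turn in the $\theta$-direction and stay near a circle $\{(x,y)=\text{const}\}$? Such a curve is $t\mapsto(q(t),t)$, up to a shift of $t$, where $q'=W(q)$, $W=(S_y,-S_x)$, and $q$ lifts to a closed curve $[0,1]\to\mathbb R^2$. Suppose $W$ has Lipschitz constant $\ell<1$. The derivative $q'$ has mean zero, so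
$$|q'(t)|=\Big|\int_0^1\big(q'(t)-q'(s)\big)ds\Big|\le\sup|q''|\le \ell\,\sup|q'|,$$
hence $q'\equiv0$. So these curves are exactly the circles over the critical points of $S$. For $S=a(\cos2\pi x+\cos2\pi y)$ with $0<a<1/(4\pi^2)$ there are four of them.

Two kinds of numbers are attached to $\Omega_S$. Put $\Omega_*=dx\wedge dy$ and $\tau=S\,d\theta$, so that $\Omega_S-\Omega_*=d\tau$. The circle over a critical point $p$ gets the number $\int\tau=S(p)$. The whole form gets the number
$$\frac12\int_{T^3}\tau\wedge(\Omega_S+\Omega_*)=\int_{T^3}S\,d\theta\wedge dx\wedge dy=\int_{T^2}S\,dx\,dy,$$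
since $d\theta\wedge dS\wedge d\theta=0$. The maximum and minimum of $S$ are critical values, so the trivial inequality
$$\min S\le\int_{T^2}S\,dx\,dy\le\max S$$
says that a "volume" of $\Omega_S$ is trapped between the smallest and the largest "action" of its short closed curves. Equality on either side forces $S$ to be constant. Then $\Omega_S=\Omega_*$, and all trajectories close up after one turn.

Now forget $S$. Take an arbitrary closed form near $dx\wedge dy$ in the same cohomology class, or near a form of the same kind on another circle bundle of any odd dimension. The closed curves and the two kinds of numbers still make sense. Is the volume still trapped between the extreme actions? Does equality still force every trajectory to close up?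

## 2. Odd-symplectic forms, Zoll forms, and the two theorems

Let $\Sigma$ be a connected, closed, oriented manifold of dimension $2n+1$.

**Definition (odd-symplectic form).** An odd-symplectic form on $\Sigma$ is a closed 2-form $\Omega$ such that $\Omega^n$ vanishes nowhere. Its kernel is a line field, oriented as follows: $X\in\ker\Omega$ is positive if $\alpha\wedge\Omega^n>0$ for any 1-form $\alpha$ with $\alpha(X)>0$. The oriented integral curves of $\ker\Omega$ are the trajectories of the flow given by $\Omega$. A *closed characteristic* is a loop $\gamma:S^1=\mathbb R/\mathbb Z\to\Sigma$ with $\dot\gamma$ nowhere zero and positively tangent to $\ker\Omega$.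

In Section 1, $d\theta\wedge\Omega_S=d\theta\wedge dx\wedge dy>0$ and $d\theta(X)=1$, so $X$ is positive.

**Definition (Zoll form).** $\Omega$ is Zoll if its trajectories are the orbits of a free $S^1$-action, with the orbits oriented by the action. Then $\Sigma$ is the total space of an $S^1$-bundle $\mathfrak p:\Sigma\to M$ over a closed $2n$-manifold, and $\Omega=\mathfrak p^*\omega$ with $\omega$ symplectic. We orient $M$ by $\omega^n$.

Let $C\in H^2(\Sigma;\mathbb R)$. Write $\mathcal S_C(\Sigma)$ for the set of odd-symplectic forms in the class $C$, and $\mathcal Z_C(\Sigma)$ for the subset of Zoll forms. Fix $\Omega_*=\mathfrak p_*^*\omega_*\in\mathcal Z_C(\Sigma)$ with bundle $\mathfrak p_*:\Sigma\to M$. Let $R$ be the generator and $\phi_t$, $t\in S^1$, the flow of its free action.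

**Euler class and polynomial.** Let $\alpha_*$ be an $S^1$-invariant connection form, that is, an invariant 1-form with $\alpha_*(R)=1$. Then $\iota_Rd\alpha_*=\mathcal L_R\alpha_*-d(\alpha_*(R))=0$, so the invariant form $d\alpha_*$ is a pull-back $\mathfrak p_*^*\epsilon$. The real Euler class is $e=[\epsilon]\in H^2(M;\mathbb R)$. Define
$$P(A)=\frac1{n+1}\sum_{i=0}^n\binom{n+1}{i+1}A^{i+1}\big\langle e^i\cup[\omega_*]^{n-i},[M]\big\rangle .$$
Since $\frac{i+1}{n+1}\binom{n+1}{i+1}=\binom ni$, we have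
$$P(0)=0,\qquad P'(s)=\big\langle([\omega_*]+se)^n,[M]\big\rangle,\qquad P'(0)>0.\tag{1}$$

**Loops near the fibers.** Fix a sufficiently small open $C^1$-neighborhood $\Lambda$, in the space of loops $S^1\to\Sigma$, of the set of fiber loops $t\mapsto\phi_t(z)$ of $\mathfrak p_*$. For $\Omega\in\mathcal S_C(\Sigma)$ let $\mathcal X(\Omega;\Lambda)$ be the set of closed characteristics of $\Omega$ in $\Lambda$.

**Volume and action.** Choose $\tau$ with $\Omega-\Omega_*=d\tau$ and set
$$\mathfrak{Vol}(\Omega)=\frac1{n+1}\int_\Sigma\tau\wedge\sum_{j=0}^n\Omega^j\wedge\Omega_*^{n-j}=\int_0^1\!\int_\Sigma\tau\wedge(\Omega_*+r\,d\tau)^n\,dr .\tag{2}$$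
The two expressions agree because $\Omega_*+r\,d\tau=r\Omega+(1-r)\Omega_*$ and $\binom nj\int_0^1r^j(1-r)^{n-j}dr=\frac1{n+1}$. For $\gamma\in\mathcal X(\Omega;\Lambda)$ set
$$\mathcal A_\Omega(\gamma)=\int_\gamma\tau+\int_\Gamma\Omega_* ,$$
with the same $\tau$, where $\Gamma:[0,1]\times S^1\to\Sigma$ is a path of loops in $\Lambda$ from a fiber loop to $\gamma$. For $\Lambda$ small, $\int_\Gamma\Omega_*$ does not depend on $\Gamma$.

*Normalization of $\tau$.* If $e\ne0$, then $\mathfrak{Vol}(\Omega)$ and $\mathcal A_\Omega(\gamma)$ do not depend on $\tau$. If $e=0$, adding to $\tau$ a closed 1-form with integral $c$ over the fibers shifts $\mathfrak{Vol}(\Omega)$ by $c\langle[\omega_*]^n,[M]\rangle$ and every action by $c$, where $\langle[\omega_*]^n,[M]\rangle>0$. In this case $\tau$ is normalized so that $\mathfrak{Vol}(\Omega)=0$, and all actions of $\Omega$ are computed with this $\tau$. Then $\mathfrak{Vol}\equiv0$ and $P(A)=\langle[\omega_*]^n,[M]\rangle A$.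

**Example (Hopf fibration).** Let $\Sigma=S^3\subset\mathbb C^2$ with action $z\mapsto e^{2\pi it}z$, $\alpha_*=\frac1{2\pi}\sum_j(x_jdy_j-y_jdx_j)$ and $\Omega_*=d\alpha_*$. Then $R=2\pi\sum_j(x_j\partial_{y_j}-y_j\partial_{x_j})$ and $\alpha_*(R)=1$. Also $d\alpha_*=\frac1\pi\sum_j dx_j\wedge dy_j$, so
$$\int_{S^3}\alpha_*\wedge d\alpha_*=\int_{B^4}d\alpha_*\wedge d\alpha_*=\frac2{\pi^2}\cdot\frac{\pi^2}2=1.$$
Here $\omega_*=\epsilon$ has total area $1$, so $P(A)=A+\frac12A^2=\frac12\big((1+A)^2-1\big)$. Since $H^2(S^3)=0$, every $\Omega$ is $d\lambda$ with $\lambda=\alpha_*+\tau$. By Stokes $\int\lambda\wedge d\alpha_*=\int\alpha_*\wedge d\lambda$, hence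
$$\mathfrak{Vol}(\Omega)=\tfrac12\int(\lambda-\alpha_*)\wedge(d\lambda+d\alpha_*)=\tfrac12\Big(\int\lambda\wedge d\lambda-1\Big).$$
Stokes also gives $\int_\Gamma d\alpha_*=\int_\gamma\alpha_*-1$, so $\mathcal A_\Omega(\gamma)=\int_\gamma\lambda-1$. With $T=\int_\gamma\lambda$ we get $P(\mathcal A_\Omega(\gamma))=\frac12(T^2-1)$. So the inequality we are after reads $T_{\min}^2\le\int\lambda\wedge d\lambda\le T_{\max}^2$.

**Facts taken as known.** There is a $C^1$-neighborhood $\mathcal V$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$, depending on $\Lambda$, with these properties.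

- (K1) For $\Omega\in\mathcal V$, the set $\mathcal X(\Omega;\Lambda)$ is non-empty.
- (K2) For $\Omega\in\mathcal V$, the numbers $\mathcal A_{\min}(\Omega)=\min_{\mathcal X(\Omega;\Lambda)}\mathcal A_\Omega$ and $\mathcal A_{\max}(\Omega)=\max_{\mathcal X(\Omega;\Lambda)}\mathcal A_\Omega$ exist.
- (K3) If $\Omega\in\mathcal V$ is Zoll, all its orbits, suitably parametrized, belong to $\mathcal X(\Omega;\Lambda)$, and they have one common action $\mathcal A(\Omega)$.
- (K4) If $\Omega\in\mathcal V$ is Zoll, then $\mathfrak{Vol}(\Omega)=P(\mathcal A(\Omega))$.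
- (K5) $P$ is monotone increasing near $\mathcal A(\Omega_*)$.

**The conjecture.** The following is the conjecture in Gabriele Benedetti, Jungsoo Kang, "On a local systolic inequality for odd-symplectic forms", arXiv:1902.01261 (2019). If $\Omega_*\in\mathcal Z_C(\Sigma)$, there is a $C^{k-1}$-neighborhood $\mathcal U\subset\mathcal V$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$, for some $k\ge2$, such that $P(\mathcal A_{\min}(\Omega))\le\mathfrak{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))$ for all $\Omega\in\mathcal U$, with equality in any of the two inequalities if and only if $\Omega$ is Zoll. We prove it with $k=2$.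

*The case $n=0$.* Then $\Sigma$ is a circle and $\Omega=\Omega_*=0$ is the only form. It is Zoll, $e=0$ and $P(A)=A$. The normalization is $\int_\Sigma\tau=0=\mathfrak{Vol}$. A loop in $\Lambda$ goes once around, so all actions are $\int_\Sigma\tau=0$, and both equalities hold. **From now on $n\ge1$.**

**Auxiliary choices.** Write $\mathfrak p=\mathfrak p_*$, $\alpha=\alpha_*$, and suppress pull-backs by $\mathfrak p$ (so $S$ may mean $S\circ\mathfrak p$, and $d\alpha=\epsilon$). Note that $\iota_R\Omega_*=0$, $\alpha\wedge\Omega_*^n>0$, and $\int_\Sigma\alpha\wedge\mathfrak p^*\mu=\int_M\mu$. $M$ is connected because $\Sigma$ is. Fix an $\omega_*$-compatible $J$, the metric $g_M(a,b)=\omega_*(a,Jb)$, and the $\phi_t$-invariant metric $g=\alpha\otimes\alpha+\mathfrak p^*g_M$ on $\Sigma$. Thus $|R|=1$ and $|\iota_v\omega_*|=|v|$. Fix $\rho$ with $2\rho<\mathrm{inj}(M)$ and $\rho$ smaller than the convexity radius of $M$. "$\Lambda$ sufficiently small" is used in this form: for every $\gamma\in\Lambda$,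

- ($\Lambda$1) $\mathfrak p\circ\gamma$ lies in an open ball of radius $\rho$ in $M$;
- ($\Lambda$2) $\int_\gamma\alpha\in(\frac23,\frac43)$.

For a fiber loop $\mathfrak p\circ\gamma$ is constant and $\int_\gamma\alpha=1$, so small $\Lambda$ do satisfy this. Put $\nu=\|\Omega-\Omega_*\|_{C^1}$. The letter $C$ denotes constants depending only on $\Sigma,\Omega_*,\alpha,g_M,\rho$, not on $\Omega$. "$\nu$ small" means smaller than a constant depending on these data and on $\Lambda$.

**Theorem A.** There is $\nu_0>0$ such that with $\mathcal U=\{\Omega\in\mathcal V:\|\Omega-\Omega_*\|_{C^1}<\nu_0\}$ one has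
$$P(\mathcal A_{\min}(\Omega))\le\mathfrak{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))\qquad\text{for all }\Omega\in\mathcal U.$$
Equality holds in either inequality if and only if $\Omega$ is Zoll. So the conjecture holds with $k=2$.

**Theorem B.** After shrinking $\nu_0$, for each $\Omega\in\mathcal U$ there are a diffeomorphism $u$ of $\Sigma$ that is $C^1$-close to $\mathrm{id}$, and a smooth $S:M\to\mathbb R$, such that:

1. Up to orientation-preserving reparametrization, the elements of $\mathcal X(\Omega;\Lambda)$ are exactly the $u$-images of the fibers over $\mathrm{Crit}(S)$, with action $S$. Hence $\mathcal A_{\max}=\max S$ and $\mathcal A_{\min}=\min S$.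
2. For every $\varepsilon>0$, if $\nu$ is small (depending also on $\varepsilon$),
$$(1-\varepsilon)\int_M(\mathcal A_{\max}-S)\,\omega_*^n\le P(\mathcal A_{\max})-\mathfrak{Vol}(\Omega)\le(1+\varepsilon)\int_M(\mathcal A_{\max}-S)\,\omega_*^n,$$
and the same holds for $\mathfrak{Vol}(\Omega)-P(\mathcal A_{\min})$ with $S-\mathcal A_{\min}$.
3. (Stability) $(\mathcal A_{\max}-\mathcal A_{\min})^{n+1}\le C\,\nu^n\min\{P(\mathcal A_{\max})-\mathfrak{Vol}(\Omega),\ \mathfrak{Vol}(\Omega)-P(\mathcal A_{\min})\}$. The powers are sharp, in the sense made precise in Section 9.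
4. (Classification) If $\Omega\in\mathcal U$ is Zoll, then $\Omega=\Psi^*(\Omega_*+A\,d\alpha_*)$ for some small constant $A$ and some $\Psi$ isotopic to the identity. If $e\neq0$, then $A=\mathcal A(\Omega)$.

When $e=0$, in 1 and 2 the function $S$ is shifted by the same constant as the actions.

## 3. Averaging over the fibers of $\mathfrak p_*$: success and failure

**Where averaging succeeds.** Let $S$ be a $C^2$-small function on $M$ and $\Omega_S=\Omega_*+d(S\alpha)=\Omega_*+dS\wedge\alpha+S\epsilon$. We have $\iota_R\Omega_S=-dS$. So the fiber over a critical point of $S$ is a closed characteristic, and with $\tau=S\alpha$ and a constant path $\Gamma$ its action is $S$. In (2), the part $r\,dS\wedge\alpha$ of $d(rS\alpha)$ is killed by the factor $\alpha$, so the substitution $s=rS$ gives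
$$\mathfrak{Vol}(\Omega_S)=\int_\Sigma\int_0^1S\alpha\wedge(\Omega_*+rS\epsilon)^n\,dr=\int_M\int_0^S(\omega_*+s\epsilon)^n\,ds .$$
By (1), $P(A)=\int_0^A\int_M(\omega_*+s\epsilon)^n\,ds$ for every constant $A$. Hence
$$P(A)-\mathfrak{Vol}(\Omega_S)=\int_M\int_S^A(\omega_*+s\epsilon)^n\,ds .\tag{3}$$
For small $s$ the form $(\omega_*+s\epsilon)^n$ is positive. With $A=\max S$ the right side is $\ge0$, and it is $0$ only if $S$ is constant. With $A=\min S$ it is $\le0$. This is Section 1 on a general bundle.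

**Where it stops.** For a general $\Omega=\Omega_*+d\tau$ the natural candidate for $S$ is $S_0(x)=\int_{\mathfrak p^{-1}(x)}\tau$. In the model $S_0=S$. One would hope to show $\mathfrak{Vol}(\Omega)\le P(\max S_0)$, up to something harmless. Test this on $T^3$ with $\Omega_*=dx\wedge dy$, using the diffeomorphism
$$F(x,y,\theta)=(x+b\sin2\pi\theta,\;y+b\cos2\pi\theta,\;\theta)$$
and the Zoll form
$$\Omega=F^*\Omega_*=dx\wedge dy+2\pi b\,\big(\cos2\pi\theta\;d\theta\wedge dy+\sin2\pi\theta\;d\theta\wedge dx\big).$$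
A primitive of $\Omega-\Omega_*$ is $\tau=b(\sin2\pi\theta\,dy-\cos2\pi\theta\,dx)$. It has no $d\theta$ component, so $S_0\equiv0$. On the other hand $\tau\wedge\Omega_*=0$, and
$$\tau\wedge d\tau=2\pi b^2\big(\sin^2(2\pi\theta)\,dy\wedge d\theta\wedge dx-\cos^2(2\pi\theta)\,dx\wedge d\theta\wedge dy\big)=2\pi b^2\,d\theta\wedge dx\wedge dy,$$
so $\mathfrak{Vol}(\Omega)=\frac12\int\tau\wedge d\tau=\pi b^2$ (computed with this $\tau$). Here $P(A)=A$, so $P(\max S_0)=0<\pi b^2=\mathfrak{Vol}(\Omega)$, and the hoped-for inequality is false.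

The true action comes out right. The closed characteristics are the $F^{-1}$-images of the circles, $\gamma(t)=(x_0-b\sin2\pi t,\,y_0-b\cos2\pi t,\,t)$. We find $\int_\gamma\tau=\int_0^12\pi b^2\,dt=2\pi b^2$. With $\Gamma(s,t)=(x_0-sb\sin2\pi t,\,y_0-sb\cos2\pi t,\,t)$ we get $\Gamma^*(dx\wedge dy)=-2\pi sb^2\,ds\wedge dt$, so $\int_\Gamma\Omega_*=-\pi b^2$. The action is $\pi b^2=\mathfrak{Vol}(\Omega)$. (Passing to the normalized $\tau$ shifts $S_0$, the actions and the volume together by $-\pi b^2$, so the discrepancy remains.)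

The error made with $S_0$ is quadratic in the size of the perturbation, while the quantity to be estimated, $P(\mathcal A_{\max})-\mathfrak{Vol}$, is $0$. No bound of the error by a power of $\nu$ can help. Two things are needed:

- circles that depend on $\Omega$. For every $z\in\Sigma$ we look for a loop centered at $z$ that solves the equation of the characteristics up to a *constant drift* $v$. The drift vanishes exactly at the closed characteristics.
- an error bounded by the deficit $\int_M(\max S-S)\,\omega_*^n$ itself. We show that the error is at most $C\nu^2\int|v|^2$, that $v$ is almost the Hamiltonian field of the new function $S$, and that $|v|^2\le C\nu(\max S-S)$.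

The last inequality imitates a one-variable fact. If $f\ge0$ on $\mathbb R$ and $|f''|\le K$, then $0\le f(x+h)\le f(x)+hf'(x)+\frac K2h^2$, and $h=-f'(x)/K$ gives $f'(x)^2\le2Kf(x)$.

## 4. Preliminary computations

**Step 4.1: the volume as a path integral.** *Purpose: to be able to split $\tau$ into pieces, and to replace $\Omega$ by $u^*\Omega$.* For a closed 2-form $\Omega_0$ and a 1-form $\sigma$ put
$$V(\Omega_0;\sigma)=\int_0^1\int_\Sigma\sigma\wedge(\Omega_0+r\,d\sigma)^n\,dr,$$
so that $\mathfrak{Vol}(\Omega)=V(\Omega_*;\tau)$ by (2). We claim that for every piecewise smooth path $\sigma_r$ of 1-forms from $0$ to $\sigma$,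
$$\int_0^1\int_\Sigma\dot\sigma_r\wedge(\Omega_0+d\sigma_r)^n\,dr=V(\Omega_0;\sigma).$$
Join the path to $r\mapsto r\sigma$ by $\sigma_{r,s}=(1-s)\sigma_r+sr\sigma$, which has fixed end points. Write subscripts for derivatives and $\Omega=\Omega_0+d\sigma_{r,s}$. The terms with $\sigma_{rs}$ cancel, and 2-forms commute with everything, so
$$\partial_s(\sigma_r\wedge\Omega^n)-\partial_r(\sigma_s\wedge\Omega^n)=n(\sigma_r\wedge d\sigma_s-d\sigma_r\wedge\sigma_s)\wedge\Omega^{n-1}=-n\,d(\sigma_r\wedge\sigma_s\wedge\Omega^{n-1}).$$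
This integrates to $0$ over $\Sigma$. Hence $\frac{d}{ds}\int_0^1\int_\Sigma\sigma_r\wedge\Omega^n\,dr=\big[\int_\Sigma\sigma_s\wedge\Omega^n\big]_{r=0}^{r=1}=0$, because $\sigma_s=0$ at $r=0,1$. At the break points the boundary terms cancel, since $\sigma_s\wedge\Omega^n$ is continuous in $r$. This proves the claim. Three consequences follow.

- Following first $r\sigma$ and then $\sigma+r\sigma'$ gives $V(\Omega_0;\sigma+\sigma')=V(\Omega_0;\sigma)+V(\Omega_0+d\sigma;\sigma')$.
- $V(\Omega_0;df)=\int_\Sigma df\wedge\Omega_0^n=\int_\Sigma d(f\Omega_0^n)=0$.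
- $V(u^*\Omega_0;u^*\sigma)=V(\Omega_0;\sigma)$ for orientation-preserving diffeomorphisms $u$.

**Step 4.2: change of variables.** *Purpose: a homotopy does not change the volume.* Let $h:[0,1]\times\Sigma\to\Sigma$ be smooth with $h_0=\mathrm{id}$ and $h_1=u$ an orientation-preserving diffeomorphism. Write $h^*\Omega_*=dr\wedge a_r+b_r$ with $b_r=h_r^*\Omega_*$, and put $\kappa_r=\int_0^ra_{r'}\,dr'$, $\kappa=\kappa_1$. The $dr$-part of $d(h^*\Omega_*)=0$ is $\partial_rb_r=da_r$, so $h_r^*\Omega_*=\Omega_*+d\kappa_r$. Since $\Omega_*^{n+1}$ has degree $2n+2$, it is zero, and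
$$0=h^*(\Omega_*^{n+1})=(n+1)\,dr\wedge a_r\wedge b_r^n+b_r^{n+1},$$
so $\dot\kappa_r\wedge(\Omega_*+d\kappa_r)^n=a_r\wedge b_r^n=0$. By Step 4.1, $V(\Omega_*;\kappa)=0$. Therefore $\tau':=u^*\tau+\kappa$ satisfies $u^*\Omega=\Omega_*+d\tau'$ and
$$\mathfrak{Vol}(\Omega)=V(u^*\Omega_*;u^*\tau)+V(\Omega_*;\kappa)=V(\Omega_*;\tau').\tag{4}$$

**Step 4.3: an interval for $P$.** By (1) we can fix $s_1>0$ with $P'>0$ on $[-s_1,s_1]$.

**Step 4.4: the action without the path $\Gamma$.** *Purpose: a formula that is visibly invariant under reparametrization and easy to bound.* For $\gamma\in\Lambda$ choose by ($\Lambda$1) an open ball $B\supset\mathfrak p\circ\gamma$ of radius $\rho$ and a 1-form $\lambda_B$ with $d\lambda_B=\omega_*|_B$, and set $a(\gamma)=\int_{\mathfrak p\circ\gamma}\lambda_B$. Given two choices $(B,\lambda_B)$ and $(B',\lambda_{B'})$, the difference $\lambda_B-\lambda_{B'}$ is closed on $B\cap B'$. That set is a non-empty intersection of strongly convex balls, hence contractible, so the difference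 is exact there, and $a(\gamma)$ is well defined. Let $\Gamma$ be a path in $\Lambda$ from a fiber loop to $\gamma$. By compactness $[0,1]$ splits into finitely many intervals $[s_i,s_{i+1}]$ such that all $\mathfrak p\circ\Gamma(s,\cdot)$ with $s$ in that interval lie in one ball $B_i$. Stokes with $\lambda_{B_i}$ gives $\int_{[s_i,s_{i+1}]\times S^1}\Gamma^*\Omega_*=a(\Gamma(s_{i+1},\cdot))-a(\Gamma(s_i,\cdot))$. Summing, and using $a=0$ on fiber loops, we get $\int_\Gamma\Omega_*=a(\gamma)$, so
$$\mathcal A_\Omega(\gamma)=\int_\gamma\tau+a(\gamma).\tag{5}$$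
This is invariant under orientation-preserving reparametrization. With $\lambda_B$ given by the radial homotopy formula, $|\lambda_B|\le C$, so $|a(\gamma)|\le C\,\mathrm{length}(\mathfrak p\circ\gamma)$.

**Step 4.5: a small primitive.** Let $G$ be the Green operator of $g$ on 2-forms and $\tau=d^*G(\Omega-\Omega_*)$. Since $\Omega-\Omega_*$ is exact, Hodge theory gives $d\tau=\Omega-\Omega_*$. For $p>2n+1$, the Sobolev embedding $W^{1,p}\subset C^0$ and the elliptic estimate give $\|\tau\|_{C^0}\le C\|G(\Omega-\Omega_*)\|_{W^{2,p}}\le C\|\Omega-\Omega_*\|_{L^p}\le C\nu$. *We use this $\tau$ from now on.* If $e\ne0$ nothing depends on the choice. If $e=0$, passing to the normalized $\tau$ shifts all actions by some $c$ and $\mathfrak{Vol}$ by $c\langle[\omega_*]^n,[M]\rangle$. As $P(A)=\langle[\omega_*]^n,[M]\rangle A$, the differences $P(\mathcal A)-\mathfrak{Vol}(\Omega)$ are unchanged. So it suffices to prove everything for this $\tau$, and (K4) also holds with it.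

**Step 4.6: the characteristic field.** *Purpose: a vector field close to $R$ that spans $\ker\Omega$.* For $\nu$ small, $\Omega|_{\ker\alpha}$ is nondegenerate and $\alpha\wedge\Omega^n>0$. Let $W\in\ker\alpha$ be determined by $(\iota_W\Omega)|_{\ker\alpha}=-(\iota_R\Omega)|_{\ker\alpha}$, and put $X=R+W$. Then $\iota_X\Omega$ vanishes on $\ker\alpha$. Moreover $\Omega(X,R)=\Omega(W,R)=-\Omega(X,W)=0$ because $W\in\ker\alpha$. So $X$ spans $\ker\Omega$, positively since $\alpha(X)=1$. The field $W$ depends smoothly and pointwise on $\Omega$ and vanishes for $\Omega=\Omega_*$, so $\|W\|_{C^1}\le C\nu$.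

If $\gamma\in\mathcal X(\Omega;\Lambda)$, then $\gamma'=fX$ with $f=\alpha(\gamma')>0$ and $\int_0^1f\,dt<\frac43$ by ($\Lambda$2). So $\mathrm{length}(\gamma)\le2$ and $\mathrm{length}(\mathfrak p\circ\gamma)\le\int f|W|\,dt\le C\nu$, and (5) gives
$$|\mathcal A_\Omega(\gamma)|\le C\nu\qquad\text{for all }\gamma\in\mathcal X(\Omega;\Lambda).\tag{6}$$

## 5. Loops that close up to a constant drift

**Step 5.1: coordinates around a fiber.** For $z\in\Sigma$ and $x=\mathfrak p(z)$ define, for $q\in T_xM$ with $|q|<2\rho$ and $\theta\in\mathbb R$,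
$$\psi_z(q,\theta)=\phi_\theta\big(\text{end point of the horizontal lift from }z\text{ of }r\mapsto\exp_x(rq),\ r\in[0,1]\big).$$
It is smooth also in $z$, 1-periodic in $\theta$, and a covering onto $\mathfrak p^{-1}(B_{2\rho}(x))$ with deck group generated by $\theta\mapsto\theta+1$. Moreover $\psi_z(0,0)=z$ and $\partial_\theta\psi_z=R$. Since horizontal lifts are carried to horizontal lifts by $\phi_s$, $\psi_{\phi_sz}(q,\theta)=\psi_z(q,\theta+s)$. Finally $d\psi_z(0,\theta)(v,0)$ is the horizontal lift of $v$ at $\phi_\theta z$.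

Write $\psi_z^*X=\partial_\theta+w_z$ with $w_z=(w_z^q,w_z^\theta)=\psi_z^*W$. In finitely many local orthonormal trivializations of $\mathfrak p^*TM$, $w$ is a smooth function of $(z,q,\theta)$, 1-periodic in $\theta$, and $\|w\|_{C^1(|q|\le\rho)}\le C\nu$. Also $w_{\phi_sz}(q,\theta)=w_z(q,\theta+s)$.

**Lemma 1 (one turn).** Let $o:S^1\to\Sigma$ satisfy $o'=TX$ with $0<T\le\frac43$. For $\nu$ small, a lift $(q,\theta)$ of $o$ through $\psi_z$, for any $z$ with $\mathfrak p\circ o\subset B_\rho(\mathfrak p(z))$, satisfies $\theta(1)-\theta(0)=1$, and $|T-1|\le C\nu$.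

*Proof.* Such $z$ exist, for example $z=o(0)$, since $\mathfrak p\circ o$ has length $\le C\nu<\rho$. We have $\theta'=T(1+w_z^\theta)>0$, and $j=\theta(1)-\theta(0)$ is an integer because $o$ is a loop. So $j\ge1$. Integrating, $|j-T|\le C\nu$. As $T\le\frac43$, this forces $j=1$, and then $|T-1|\le C\nu$. $\square$

**Step 5.2: the system with drift.** *Purpose: for each $z$, find exactly one loop with mean position $z$ and mean phase $0$ that follows $(1+c)X$ up to a constant drift $v$.* Let $r_0=\min(\rho,1)/8$ and $Y_z=T_xM\oplus\mathbb R\oplus T_xM\oplus\mathbb R$. For $y=(q_0,\theta_0,v,c)\in Y_z$ with $|y|\le2r_0$ let $(q,\theta)$ solve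
$$q'=(1+c)\,w_z^q(q,\theta)+v,\qquad\theta'=(1+c)\big(1+w_z^\theta(q,\theta)\big),\qquad(q,\theta)(0)=(q_0,\theta_0),\tag{7}$$
and put
$$\mathcal F(z,y)=\Big(q(1)-q_0,\ \theta(1)-\theta_0-1,\ \int_0^1q\,dt,\ \int_0^1(\theta-t)\,dt\Big)\in Y_z .$$
On $[0,1]$ we have $|q|\le4r_0+C\nu\le\frac\rho2+C\nu<\rho$ for $\nu$ small. For $w=0$ the solution is $q=q_0+tv$, $\theta=\theta_0+(1+c)t$, so $\mathcal F(z,y)=L(y):=(v,\,c,\,q_0+\frac v2,\,\theta_0+\frac c2)$, an isomorphism with $|L^{-1}|\le C$. In general put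
$$\delta(t)=(q,\theta)(t)-\big(q_0+tv,\ \theta_0+(1+c)t\big)=(1+c)\int_0^tw_z(q,\theta)\,dt'.$$
Then $|\delta|\le C\nu$. Differentiate in the parameters $(z,y)$: the derivative falls on $c$, on $w$, or on $(q,\theta)$, and the derivative of $(q,\theta)$ is bounded by $C+|\partial\delta|$. Hence $|\partial\delta(t)|\le C\nu+C\nu\int_0^t|\partial\delta|$, and Gronwall gives $|\partial\delta|\le C\nu$. The difference is $\mathcal F-L=(\delta(1),\int_0^1\delta\,dt)$, with the four components in the order above. So $N:=L^{-1}(\mathcal F-L)$ satisfies $\|N\|_{C^1}\le C\nu$ in $(z,y)$.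

The equation $\mathcal F(z,y)=0$ is $y=-N(z,y)$. For $\nu$ small, $y\mapsto-N(z,y)$ is a contraction of $\{|y|\le r_0\}$ into itself. Hence for each $z$ there is a **unique** $y(z)$ with $|y(z)|\le r_0$ and $\mathcal F(z,y(z))=0$. By the implicit function theorem it is smooth in $z$, since $\partial_y\mathcal F=L(1+\partial_yN)$ is invertible. From $y=-N$ and $\partial_zy=-(1+\partial_yN)^{-1}\partial_zN$,
$$\|y\|_{C^1}\le C\nu.\tag{8}$$
Since (7) is 1-periodic in $\theta$, $\mathcal F(z,y(z))=0$ says that the solution extends to $t\in\mathbb R$ with $q(t+1)=q(t)$, $\theta(t+1)=\theta(t)+1$, $\int_0^1q=0$ and $\int_0^1(\theta-t)\,dt=0$.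

**Step 5.3: equivariance and the map $u$.** *Purpose: the loops found for the points of one fiber are one loop, and $v,c$ live on $M$.* Let $(q,\theta)$ be the solution for $z$ and put $\tilde q(t)=q(t+s)$, $\tilde\theta(t)=\theta(t+s)-s$. Because $w_{\phi_sz}(q,\theta)=w_z(q,\theta+s)$, the pair $(\tilde q,\tilde\theta)$ solves (7) for $\phi_sz$ with the same $v,c$. It has $\int_0^1\tilde q=0$, and $\int_0^1(\tilde\theta-t)\,dt=\int_0^1\big(\theta(t+s)-(t+s)\big)dt=0$, since $\theta-t$ is 1-periodic. As $y(z)$, $q'$ and $\theta'-1$ are $O(\nu)$, its data $(q(s),\theta(s)-s,v,c)$ are $O(\nu)\le r_0$. By uniqueness $y(\phi_sz)=(q(s),\theta(s)-s,v,c)$. So $v$ and $c$ descend to a smooth vector field $v$ and a smooth function $c$ on $M$. Define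
$$u(z)=\psi_z(q_0(z),\theta_0(z)).$$
Then $u(\phi_sz)=\psi_{\phi_sz}(q(s),\theta(s)-s)=\psi_z(q(s),\theta(s))$. Differentiating at $s=0$ and inserting (7),
$$du(R)=(1+c)\,X\circ u+d\psi_z|_{(q_0,\theta_0)}(v,0).\tag{9}$$
By (8), $\|v\|_{C^1}\le C\nu$ and $|c|\le C\nu<1$. Since $\psi_z(0,0)=z$, $u$ is $C\nu$-close to $\mathrm{id}$ in $C^1$.

**Step 5.4: $u$ is a diffeomorphism isotopic to the identity.** Put $h_r(z)=\exp^g_z\big(r(\exp^g_z)^{-1}u(z)\big)$. All $h_r$ are $O(\nu)$-close to $\mathrm{id}$ in $C^1$, and $|\partial_rh|\le C\nu$. Each $h_r$ is a local diffeomorphism, hence a covering of the closed connected $\Sigma$. Being homotopic to $\mathrm{id}$ it has degree $1$, so it has one sheet and is an orientation-preserving diffeomorphism. So $u=h_1$ is isotopic to $\mathrm{id}$. The set of fiber loops is $C^1$-compact and $\Lambda$ is $C^1$-open, so a uniform $C^1$-neighborhood of that set lies in $\Lambda$. For $\nu$ small it contains all loops $h_r\circ$(fiber loop).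

**Two checks.** For the model $\Omega_S$ of Section 3 (with $S$ small in $C^2$), Step 4.6 gives $X=R+W$, where $W$ is the horizontal lift of the field on $M$ with $\iota_W(\omega_*+S\epsilon)=dS$, because $\iota_R\Omega_S=-dS$. So $w_z(0,\theta)=(W(x),0)$, and $(q,\theta)=(0,t)$ with $v=-W$, $c=0$ solves (7) and the side conditions. By uniqueness $u=\mathrm{id}$ and $v=-W$. For $\Omega=F^*\Omega_*$ on $T^3$ and $b$ small, the loops of the construction are $q(t)=-b\big(\sin2\pi(\theta_z+t),\cos2\pi(\theta_z+t)\big)$, $\theta(t)=t$, where $\theta_z$ is the $\theta$-coordinate of $z$. So $v=0$, $c=0$ and $u=F^{-1}$: the construction finds the correct circles.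

## 6. The action function of these loops

**Step 6.1: the new average.** Take $h$ from Step 5.4 and $\tau'=u^*\tau+\kappa$ as in Step 4.2. Since $a_r(\xi)=\Omega_*(\partial_rh,dh_r\xi)$ is $O(\nu)$, $\|\tau'\|_{C^0}\le C\nu$. Let
$$S(x)=\int_{\mathfrak p^{-1}(x)}\tau',\qquad|S|\le C\nu .$$
For $\Gamma(r,t)=h_r(\phi_tz)$, a path in $\Lambda$, the definition of $\kappa$ gives $\int_\Gamma\Omega_*=\int_{\mathfrak p^{-1}(x)}\kappa$. So
$$\mathcal A_\Omega(u\circ\text{fiber over }x)=\int_{\mathfrak p^{-1}(x)}(u^*\tau+\kappa)=S(x)\tag{10}$$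
whenever this loop is a closed characteristic. (For $F^*\Omega_*$, with the $\tau$ of Section 3 in place of the one from Step 4.5, $S\equiv\pi b^2$.)

**Step 6.2: the drift as a form.** *Purpose: to relate $v$ to $u^*\Omega$.* Put $\beta=\iota_Ru^*\Omega$, so $\beta(R)=0$. Since $\iota_X\Omega=0$, (9) gives
$$\beta(\xi)=\Omega_{u(z)}\big(d\psi_z|_{(q_0,\theta_0)}(v,0),\,du\,\xi\big).$$
The right side is bilinear in $(v,\xi)$. Its coefficients depend in a Lipschitz way on $\Omega$, $u$, $du$ and $(q_0,\theta_0)$, which are all $O(\nu)$-close to $\Omega_*$, $\mathrm{id}$, $\mathrm{id}$ and $0$. For these values the expression is $\omega_*(v,d\mathfrak p\,\xi)$. So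
$$|\beta-\iota_v\omega_*|\le C\nu|v|.\tag{11}$$

**Step 6.3: removing the fiber part of $\tau'$.** Let $k=\tau'(R)-S$, which has integral zero on each fiber, and $f(z)=\int_0^1t\,k(\phi_tz)\,dt$. Integrating by parts, $Rf=\int_0^1t\frac{d}{dt}k(\phi_tz)\,dt=k(z)-\int_0^1k(\phi_tz)\,dt=k$. Let $\eta=\tau'-S\alpha-df$. Then $\eta(R)=0$ and
$$u^*\Omega=\Omega_*+dS\wedge\alpha+S\epsilon+d\eta .$$
Contract with $R$, using $\iota_R(dS\wedge\alpha)=-dS$:
$$\mathcal L_R\eta=\iota_Rd\eta=\beta+dS=:\mu,\qquad\mu(R)=0.$$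

**Step 6.4: $v$ is almost a Hamiltonian field of $S$.** Denote by a bar the average $\int_0^1\phi_t^*(\cdot)\,dt$. Then $\bar\mu=\int_0^1\frac{d}{dt}\phi_t^*\eta\,dt=0$, that is, $\bar\beta=-dS$. The form $\iota_v\omega_*$, the function $|v|$ and the metric $g$ are invariant, so averaging (11) gives the first of the estimates
$$|dS+\iota_v\omega_*|\le C\nu|v|,\qquad|\mu|\le C\nu|v|.\tag{12}$$
The second follows from $\mu=(\beta-\iota_v\omega_*)+(dS+\iota_v\omega_*)$. As $|\iota_v\omega_*|=|v|$, for $\nu$ small $dS_x=0$ if and only if $v(x)=0$. At such $x$, (9) says that $\gamma=u\circ$(fiber over $x$) satisfies $\dot\gamma=(1+c)X$ with $1+c>0$. It lies in $\Lambda$ by Step 5.4. So **for every critical point $x$ of $S$, the loop $u\circ$(fiber over $x$) is in $\mathcal X(\Omega;\Lambda)$ and has action $S(x)$.** In particular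
$$\mathcal A_{\min}\le\min S,\qquad\mathcal A_{\max}\ge\max S.\tag{13}$$

**Step 6.5: what separates $u^*\Omega$ from the model.** *Purpose: to isolate a remainder of size $\nu|v|$.* The form $\bar\eta$ is invariant and kills $R$, so $\bar\eta=\mathfrak p^*\zeta$ for a 1-form $\zeta$ on $M$. Let $\eta_1=\eta-\bar\eta$. Then $\eta_1(R)=0$, $\bar\eta_1=0$ and $\iota_Rd\eta_1=\mathcal L_R\eta_1=\mu$. We claim
$$\eta_1=\int_0^1t\,\phi_t^*\mu\,dt,\qquad\text{hence }|\eta_1|\le C\nu|v|.\tag{14}$$
The integral has Lie derivative $\int_0^1t\frac{d}{dt}\phi_t^*\mu\,dt=\mu-\bar\mu=\mu$ along $R$, and average $\frac12\bar\mu=0$. So its difference from $\eta_1$ is invariant with zero average, hence zero. The bound follows from (12) and invariance of $|v|$ and $g$.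

Since $d\eta=u^*\Omega-\Omega_*-dS\wedge\alpha-S\epsilon$ and $|dS|\le2|v|\le C\nu$, we get $|d\eta|,|d\bar\eta|,|d\eta_1|\le C\nu$. Put $\omega_0=\omega_*+d\zeta$ and $\Omega_0=\Omega_*+d\bar\eta=\mathfrak p^*\omega_0$. Then
$$u^*\Omega=\Omega_0+d(S\alpha+\eta_1).\tag{15}$$

## 7. The deficit controls the drift

If $S$ were bounded in $C^2$ by $C\nu$, the one-variable inequality of Section 3 would give $|dS|^2\le C\nu(\max S-S)$. But $dS=-\bar\beta$, and $\beta$ already contains the first derivatives of $u$. A bound on second derivatives of $S$ by this route would need second derivatives of $u$, while $\nu$ controls only one derivative. The field $v$ is controlled in $C^1$, so we flow along $\mp Jv$ instead.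

**Lemma 2.** Let $K>0$ and $K\ge\sup|\nabla v|$. For $\nu$ small,
$$|v(x)|^2\le4K\min\{\max S-S(x),\ S(x)-\min S\}.$$

*Proof.* Let $\dot\sigma=-Jv(\sigma)$, $\sigma(0)=x$. By (12), and because $\omega_*(v,Jv)=|v|^2$ and $|Jv|=|v|$,
$$\frac{d}{dt}S(\sigma)=dS(-Jv)\ge\omega_*(v,Jv)-C\nu|v|^2\ge\tfrac12|v(\sigma)|^2 .$$
Also $\big|\frac{d}{dt}|v(\sigma)|^2\big|=2|g_M(\nabla_{\dot\sigma}v,v)|\le2K|v(\sigma)|^2$, so $|v(\sigma(t))|^2\ge e^{-2Kt}|v(x)|^2$ for $t\ge0$. Hence
$$\max S-S(x)\ge S(\sigma(T))-S(x)\ge\tfrac12|v(x)|^2\int_0^Te^{-2Kt}\,dt ,$$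
and $T\to\infty$ gives $\max S-S(x)\ge|v(x)|^2/(4K)$. For the other bound use $\dot\sigma=Jv$, along which $S$ decreases at rate at least $\frac12|v|^2$. $\square$

## 8. The volume formula and the proof of Theorem A

**Lemma 3.** For any constant $A$ with $|A|\le\max|S|$,
$$\mathfrak{Vol}(\Omega)=P(A)-\int_\Sigma\int_S^AD_s\,ds+E,\qquad D_s:=\alpha\wedge(\Omega_0+s\epsilon+d\eta_1)^n,\qquad|E|\le C\nu^2\int_M|v|^2\omega_*^n .$$

This is (3) with an error term. The point is that the error is quadratic in $v$.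

*Proof.* Since $\tau'=\bar\eta+\eta_1+S\alpha+df$, (4) and Step 4.1 give
$$\mathfrak{Vol}(\Omega)=V(\Omega_*;\bar\eta)+V(\Omega_0;\eta_1)+V(\Omega_0+d\eta_1;S\alpha),$$
the exact part $df$ contributing zero.

*First term.* It is $0$, because $\bar\eta\wedge(\Omega_*+r\,d\bar\eta)^n$ is a $(2n+1)$-form pulled back from the $2n$-dimensional $M$.

*Second term.* For a form $\Theta$ of top degree on $\Sigma$ we have $|\Theta|=|\iota_R\Theta|$. Since $\eta_1(R)=0$, $\iota_R\Omega_0=0$ and $\iota_Rd\eta_1=\mu$,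
$$\iota_R\big(\eta_1\wedge(\Omega_0+r\,d\eta_1)^n\big)=-nr\,\eta_1\wedge\mu\wedge(\Omega_0+r\,d\eta_1)^{n-1}.$$
By (12) and (14) this is at most $C\nu^2|v|^2$, so $|V(\Omega_0;\eta_1)|\le C\nu^2\int_M|v|^2\omega_*^n$.

*Third term.* The summand $r\,dS\wedge\alpha$ of $d(rS\alpha)$ is killed by $\alpha$, so with $s=rS$
$$V(\Omega_0+d\eta_1;S\alpha)=\int_0^1\int_\Sigma S\alpha\wedge(\Omega_0+d\eta_1+rS\epsilon)^n\,dr=\int_\Sigma\int_0^SD_s\,ds=\int_0^A\int_\Sigma D_s\,ds-\int_\Sigma\int_S^AD_s\,ds .$$

*The integral of $D_s$ for constant $s$.* From $a^n-b^n=(a-b)\sum_ja^jb^{n-1-j}$ for commuting $a,b$,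
$$D_s-\alpha\wedge(\Omega_0+s\epsilon)^n=\alpha\wedge d\eta_1\wedge Q_s,\qquad Q_s=\sum_{j=0}^{n-1}(\Omega_0+s\epsilon+d\eta_1)^j\wedge(\Omega_0+s\epsilon)^{n-1-j},$$
and $Q_s$ is closed. The form $\alpha\wedge d\eta_1\wedge Q_s$ is only visibly $O(\nu)$. But $d(\alpha\wedge\eta_1\wedge Q_s)=\epsilon\wedge\eta_1\wedge Q_s-\alpha\wedge d\eta_1\wedge Q_s$, so
$$\int_\Sigma\alpha\wedge d\eta_1\wedge Q_s=\int_\Sigma\epsilon\wedge\eta_1\wedge Q_s .$$
Now $\iota_R(\epsilon\wedge\eta_1\wedge Q_s)=-\epsilon\wedge\eta_1\wedge\iota_RQ_s$. The form $\iota_RQ_s$ is $\mu$ times the bounded form $\sum_jj(\Omega_0+s\epsilon+d\eta_1)^{j-1}\wedge(\Omega_0+s\epsilon)^{n-1-j}$ (zero if $n=1$). By (12) and (14) the integral is again at most $C\nu^2\int_M|v|^2\omega_*^n$ in absolute value. Moreover, since $\omega_0-\omega_*$ is exact,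
$$\int_\Sigma\alpha\wedge(\Omega_0+s\epsilon)^n=\int_M(\omega_0+s\epsilon)^n=\langle([\omega_*]+se)^n,[M]\rangle=P'(s).$$
Integrating over $s$ from $0$ to $A$, where $|A|\le C\nu$, we get $\int_0^A\int_\Sigma D_s\,ds=P(A)$ up to an error of the stated size. $\square$

**Step 8.1: error against deficit.** Since $d\bar\eta$, $d\eta_1$ and $S$ are $O(\nu)$ in $C^0$,
$$(1-C\nu)\,\alpha\wedge\Omega_*^n\le D_s\le(1+C\nu)\,\alpha\wedge\Omega_*^n\qquad\text{for }|s|\le\max|S|.$$
Take $A=\max S$ or $A=\min S$ in Lemma 3. The double integral there is $\int_M(A-S)\,\omega_*^n$ up to a relative error $C\nu$, because $A-S$ has constant sign. By (8), Lemma 2 applies with $K=C\nu$ (if $\nu=0$, then $v=0$ and $E=0$), so $|E|\le C\nu^2\cdot C\nu\int_M|A-S|\,\omega_*^n$. Therefore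
$$\Big|P(\max S)-\mathfrak{Vol}(\Omega)-\int_M(\max S-S)\,\omega_*^n\Big|\le C\nu\int_M(\max S-S)\,\omega_*^n,\tag{16}$$
$$\Big|\mathfrak{Vol}(\Omega)-P(\min S)-\int_M(S-\min S)\,\omega_*^n\Big|\le C\nu\int_M(S-\min S)\,\omega_*^n.\tag{17}$$

**Step 8.2: the inequalities of Theorem A.** Take $\nu_0$ so small that all of the above holds, $C\nu_0\le\frac12$ in (16) and (17), and $\mathcal A_{\min},\mathcal A_{\max}$ (see (6)) and the values of $S$ lie in $[-s_1,s_1]$, where $P$ is increasing. By (13), (16), (17),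
$$P(\mathcal A_{\min})\le P(\min S)\le\mathfrak{Vol}(\Omega)-\tfrac12\int_M(S-\min S)\,\omega_*^n,$$
$$\mathfrak{Vol}(\Omega)+\tfrac12\int_M(\max S-S)\,\omega_*^n\le P(\max S)\le P(\mathcal A_{\max}).$$

**Step 8.3: equality implies Zoll.** If $\mathfrak{Vol}(\Omega)=P(\mathcal A_{\max})$ or $\mathfrak{Vol}(\Omega)=P(\mathcal A_{\min})$, then $\max S-S$, respectively $S-\min S$, is a nonnegative continuous function with zero integral. So $S$ is constant, and $v\equiv0$ by (12). Then (9) reads $du(R)=(1+c)X\circ u$ with $1+c>0$. So the trajectories of $\Omega$ are the oriented orbits of the free action $u\circ\phi_t\circ u^{-1}$, and $\Omega$ is Zoll.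

**Step 8.4: Zoll implies equality.** *Purpose: to show that $\mathcal X(\Omega;\Lambda)$ contains nothing but the simply covered orbits.* Let $\Omega\in\mathcal U$ be Zoll. Any $\gamma\in\mathcal X(\Omega;\Lambda)$ covers some orbit $m\ge1$ times. By ($\Lambda$2) the once-covered orbit has $\int\alpha=\frac1m\int_\gamma\alpha<\frac4{3m}\le\frac43$. Parametrize it with $\alpha(o')$ constant, so that $o'=TX$ with $T=\int_o\alpha$. Lemma 1 gives $T\ge1-C\nu>\frac23$, so $m=1$. Thus every element of $\mathcal X(\Omega;\Lambda)$ covers its orbit exactly once. By (K3) the orbit of $\gamma$ has a parametrization $o\in\mathcal X(\Omega;\Lambda)$ with action $\mathcal A(\Omega)$. It also covers the orbit once, so $\gamma$ is an orientation-preserving reparametrization of $o$, and $\mathcal A_\Omega(\gamma)=\mathcal A(\Omega)$ by (5). So $\mathcal A_{\min}=\mathcal A_{\max}=\mathcal A(\Omega)$, and (K4) gives equality in both inequalities. By Step 4.5 all of this holds with the prescribed normalization when $e=0$.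 This proves Theorem A. $\blacksquare$

## 9. All short closed characteristics, stability, and nearby Zoll forms

**Step 9.1: Theorem B(1).** *Purpose: to show that the construction of Section 5 misses no element of $\mathcal X(\Omega;\Lambda)$.* One direction is the bold statement in Step 6.4. Conversely let $\gamma\in\mathcal X(\Omega;\Lambda)$ and $T=\int_\gamma\alpha\in(\frac23,\frac43)$. Reparametrize so that $\gamma'=TX$. Then $\mathfrak p\circ\gamma$ has length $\ell\le C\nu$ and lies in $\bar B_\ell(x_1)$ with $x_1=\mathfrak p(\gamma(0))$.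

*Center.* If $\ell>0$, let $F(x)=\frac12\int_0^1d(x,\mathfrak p\gamma(t))^2\,dt$ on $\bar B_{3\ell}(x_1)$. On the boundary all distances are at least $2\ell$, so $F\ge2\ell^2>\frac12\ell^2\ge F(x_1)$. Hence $F$ has a minimum at an interior point $x$, where $0=\nabla F(x)=-\int_0^1\exp_x^{-1}(\mathfrak p\gamma(t))\,dt$. If $\ell=0$, take $x=x_1$.

*Phase.* Pick $z_1\in\mathfrak p^{-1}(x)$. Since $\mathfrak p\circ\gamma\subset B_\rho(x)$, lift $\gamma$ through $\psi_{z_1}$ to $(q,\theta)$. Then $q'=Tw^q_{z_1}$ and $\theta'=T(1+w^\theta_{z_1})$. Here $q(t)=\exp_x^{-1}(\mathfrak p\gamma(t))$ is 1-periodic with $\int_0^1q=0$. By Lemma 1, $\theta(1)-\theta(0)=1$ and $|T-1|\le C\nu$. Put $s=\int_0^1(\theta-t)\,dt$ and replace $z_1$ by $z=\phi_sz_1$ and $\theta$ by $\theta-s$. This is again a lift of $\gamma$, because $\psi_{\phi_sz_1}(q,\theta-s)=\psi_{z_1}(q,\theta)$, and now $\int_0^1(\theta-t)\,dt=0$. Since $|q'|,|\theta'-1|\le C\nu$ and the means vanish, $|q(0)|,|\theta(0)|\le C\nu$.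

So $(q(0),\theta(0),0,T-1)$ has norm $\le r_0$ and is a zero of $\mathcal F(z,\cdot)$. By uniqueness it equals $y(z)$. Thus $\gamma(t)=\psi_z(q(t),\theta(t))=u(\phi_tz)$ and $v(x)=0$, that is, $x\in\mathrm{Crit}(S)$. The action is $S(x)$ by (10) and the reparametrization invariance of (5). Since $\max S$ and $\min S$ are critical values, $\mathcal A_{\max}=\max S$ and $\mathcal A_{\min}=\min S$.

**Step 9.2: Theorem B(2).** This is (16) and (17) together with (1) of the theorem, for $\nu$ so small that $C\nu\le\varepsilon$.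

**Step 9.3: Theorem B(3), the estimate.** *Purpose: to show that if $S$ oscillates by $m$, then $\max S-S$ is at least $m/4$ on a ball of radius comparable to $\sqrt{m/\nu}$.* If $\nu=0$, then $\Omega=\Omega_*$ is Zoll and both sides vanish. Otherwise let $K=C\nu\ge\|v\|_{C^1}$, $A=\max S$, $m=\max S-\min S$ and $f=\sqrt{A-S}$. If $m=0$ the estimate holds by Theorem A, so let $m>0$. By (12) and Lemma 2, $|dS|\le2|v|\le4\sqrt K\,f$. So for every $\epsilon'>0$ the function $\sqrt{A-S+\epsilon'}$ has differential of norm at most $|dS|/(2\sqrt{A-S+\epsilon'})\le2\sqrt K$. Letting $\epsilon'\to0$, $f$ is $2\sqrt K$-Lipschitz. Let $S(x_0)=\min S$, so $f(x_0)=\sqrt m$. On $B_r(x_0)$ with $r=\frac{\sqrt m}{4\sqrt K}$ we have $f\ge\frac12\sqrt m$, that is, $A-S\ge\frac m4$. Since $|dS|\le2|v|\le2K$, $m\le2K\,\mathrm{diam}(M)$. So $r$ is bounded by a constant depending on $M$ only, and $\mathrm{vol}(B_r(x_0))\ge C^{-1}r^{2n}$. Hence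
$$\int_M(A-S)\,\omega_*^n\ge C^{-1}m\,r^{2n}\ge C^{-1}m^{n+1}K^{-n}.$$
By (16) and Step 9.1, $P(\mathcal A_{\max})-\mathfrak{Vol}(\Omega)\ge C^{-1}\nu^{-n}(\mathcal A_{\max}-\mathcal A_{\min})^{n+1}$. The other estimate is symmetric: use $\sqrt{S-\min S}$, a maximum point of $S$, and (17).

**Step 9.4: Theorem B(3), sharpness of the powers.** In a chart of $M$ around $x_0$ take $S=-ar^2\chi((x-x_0)/r)$, where $\chi\ge0$ is a fixed bump function with $\max\chi=\chi(0)=1$ and $a,r>0$ are small, and let $\Omega=\Omega_*+d(S\alpha)$. Then $\nu\le C\|S\|_{C^2}\le Ca$. (In this step $C$ may depend on $\chi$ and the chart.) By the first check at the end of Section 5, $u=\mathrm{id}$ and $v=-W$ with $\iota_W(\omega_*+S\epsilon)=dS$. The construction of $u$ and $v$ does not involve $\tau$. So by Step 9.1 the elements of $\mathcal X(\Omega;\Lambda)$ are, up to reparametrization, the fibers over the zeros of $W$, that is, over $\mathrm{Crit}(S)$. With the primitive $\tau=S\alpha$ and a constant path $\Gamma$ their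 actions are the values of $S$. So $\mathcal A_{\max}=0$ and $\mathcal A_{\min}=-ar^2$; for $e=0$ this is before renormalizing, and the differences in (3) of the theorem do not depend on $\tau$ by Step 4.5. By (3),
$$P(0)-\mathfrak{Vol}(\Omega)=\int_M\int_S^0(\omega_*+s\epsilon)^n\,ds\le C\,ar^2\cdot r^{2n}.$$
Hence
$$\nu^n\big(P(\mathcal A_{\max})-\mathfrak{Vol}(\Omega)\big)\le C\,a^{n+1}r^{2n+2}=C\,(\mathcal A_{\max}-\mathcal A_{\min})^{n+1}.$$
On this family the estimate for $P(\mathcal A_{\max})-\mathfrak{Vol}(\Omega)$ cannot be improved except in the constant. Replacing $S$ by $-S$ gives the same for $\mathfrak{Vol}(\Omega)-P(\mathcal A_{\min})$. This is the sense of "sharp" in Theorem B.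

**Step 9.5: Theorem B(4).** Let $\Omega\in\mathcal U$ be Zoll. By Theorem A equality holds, so by Step 8.3 $S\equiv A$ is constant and $v\equiv0$. Hence $\mu=0$ by (12) and $\eta_1=0$ by (14), so (15) becomes
$$u^*\Omega=\mathfrak p^*(\omega_*+A\epsilon+d\zeta).$$
As $|A|,|d\zeta|\le C\nu$, the cohomologous forms $\omega_*+A\epsilon+r\,d\zeta$, $r\in[0,1]$, are symplectic. Moser's theorem gives an isotopy of $M$ ending at $m_1$ with $m_1^*(\omega_*+A\epsilon+d\zeta)=\omega_*+A\epsilon$. Lifting its generating field horizontally gives a diffeomorphism $\hat m$ of $\Sigma$, isotopic to the identity, with $\mathfrak p\circ\hat m=m_1\circ\mathfrak p$. Then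
$$(u\circ\hat m)^*\Omega=\mathfrak p^*m_1^*(\omega_*+A\epsilon+d\zeta)=\mathfrak p^*(\omega_*+A\epsilon)=\Omega_*+A\,d\alpha .$$
Take $\Psi=(u\circ\hat m)^{-1}$, which is isotopic to the identity by Step 5.4. By Step 9.1 all actions equal $A$ (computed with the $\tau$ of Step 4.5), so $A=\mathcal A(\Omega)$ when $e\ne0$. $\blacksquare$
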